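
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}

\numberwithin{equation}{section}

\title{The automorphism groups of the arrangement graphs $A(n,k,r)$}


\begin{abstract}
The vertices of the arrangement graph $A(n,k,r)$ are the injections $[k]\to[n]$; two of them are adjacent when they differ in exactly $r$ positions. We determine the automorphism group of $A(n,k,r)$ for all $2\le r\le k\le n$. For $k<n$ it is $S_n\times S_k$, with the single exception $A(4,3,2)$. For $k=n$ and $r\ge4$ it is $S_n\wr C_2$, with the single exception $A(6,6,4)$, where the outer automorphism of $S_6$ enters; the cases $k=n$, $r\le3$ are listed explicitly. The proof counts common neighbors. In all but a few small cases these counts single out the pairs of vertices at the smallest or next smallest possible distance, and the graph formed by those pairs is rigid enough to be analyzed by hand.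
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $[n]=\{1,\dots,n\}$ and $1\le r\le k\le n$. An ordered $k$-tuple of distinct elements of $[n]$ is the same thing as an injection $x:[k]\to[n]$. For two injections $x,y$ let
\[
d(x,y)=|\{i\in[k] : x(i)\ne y(i)\}|
\]
be the number of positions in which they differ. The \emph{arrangement graph} $A(n,k,r)$ has all these injections as vertices, and $x\sim y$ if and only if $d(x,y)=r$. The problem of determining $\mathrm{Aut}(A(n,k,r))$ for $2\le r\le k\le n$ is posed in \cite{Pan}; we solve it here.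

The function $d$ is a metric with many symmetries: one may rename the values and permute the positions. Thus $S_n\times S_k$ acts by
\[
(g,h):\ x\longmapsto g\,x\,h^{-1},
\]
and it preserves $d$. If $k=n$, the vertices are the elements of $S_n$, and $d(x,y)$ is the number of points moved by $x^{-1}y$. Then the inversion $\iota:x\mapsto x^{-1}$ also preserves $d$, because $xy^{-1}$ is conjugate to $y^{-1}x=(x^{-1}y)^{-1}$.

The graph $A(n,k,r)$, however, remembers only one value of the metric. Its automorphisms need not respect anything but the relation $d=r$, and the question is whether the metric can be recovered from this relation. Sometimes this is trivial: for $k=2<n$ distinct vertices differ in one or two positions, so $A(n,2,2)$ is the complement of $A(n,2,1)$. The natural guess is that the symmetries above are all of them. The guess is nearly right. For $k=n\ge4$ and $r=3$ it fails for an evident reason: $3$-cycles are even permutations, so the graph falls apart into two isomorphic pieces, which can be moved independently. Apart from that, it fails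 exactly twice, for $A(4,3,2)$ and $A(6,6,4)$.

\subsection{The result}

For $n\ge3$ let $G^+$ be the group of permutations of the set $S_n$ generated by all maps $x\mapsto gxh^{-1}$ ($g,h\in S_n$) and $\iota$. Since $\iota$ interchanges the roles of $g$ and $h$, we have $G^+\cong(S_n\times S_n)\rtimes C_2=S_n\wr C_2$, of order $2(n!)^2$, once we know that the action is faithful. If $gxh^{-1}=x$ for all $x$, then $x=1$ gives $g=h$, and $g$ is central, so $g=1$. If $gx^{-1}h^{-1}=x$ for all $x$, then again $g=h$, and $x\mapsto x^{-1}=g^{-1}xg$ is a homomorphism, which is false as $S_n$ is not abelian.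

For $n\ge5$ let
\[
H_n=\{(g,h)\in S_n\times S_n:\operatorname{sgn}g=\operatorname{sgn}h\}\rtimes\langle\iota\rangle ,
\]
acting on $A_n$ by the same formulas. The same argument (with $A_n$, which is not abelian and has trivial centralizer in $S_n$, in place of $S_n$) shows that the action is faithful; $|H_n|=(n!)^2$.

\begin{theorem}\label{thm:main}
Let $2\le r\le k\le n$.
\begin{enumerate}
\item If $k<n$, then $\mathrm{Aut}(A(n,k,r))=S_n\times S_k$, except that
$\mathrm{Aut}(A(4,3,2))\cong S_4\times(S_3\wr S_2)$, of order $1728$.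
\item If $k=n$, then $\mathrm{Aut}(A(n,n,r))$ is as follows.
 \begin{enumerate}
 \item $n=2$: $C_2$.
 \item $r=2$, $n\ge3$: $G^+\cong S_n\wr C_2$.
 \item $r=3$: $S_3\wr S_2$ for $n=3$; $(S_4\wr S_3)\wr S_2$ for $n=4$; $H_n\wr S_2$ for $n\ge5$.
 \item $r\ge4$: $G^+\cong S_n\wr C_2$, except for $(n,k,r)=(6,6,4)$. In that case the group is $\langle G^+,\omega\rangle$ with $\omega$ an outer automorphism of $S_6$; it has order $2\cdot720\cdot1440$ and is isomorphic to
 \[
 \{(\beta,\gamma)\in\mathrm{Aut}(S_6)^2:\beta\equiv\gamma \bmod \mathrm{Inn}(S_6)\}\rtimes C_2,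
 \]
 where $C_2$ interchanges the coordinates.
 \end{enumerate}
\end{enumerate}
\end{theorem}

In part 1 the action of $S_n\times S_k$ is faithful. Suppose $gx=xh$ for all $x$. If $h(i)\ne i$, choose $x,x'$ with $x(i)=x'(i)$ and $x(h(i))\ne x'(h(i))$, which is possible since $k<n$. Then $g(x(i))=x(h(i))\ne x'(h(i))=g(x'(i))$, a contradiction. So $h=1$, hence $g=1$.

\subsection{The idea in a small case}\label{ss:idea}

Write $X=\mathrm{Aut}(A(n,k,r))$ and let $c(x,y)$ be the number of common neighbors of the vertices $x,y$ in $A(n,k,r)$. The function $c$ is $X$-invariant, and our method is to compute enough of it.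

Consider $A(4,4,4)$. Its vertices are the $24$ elements of $S_4$, and the neighbors of $1$ are the nine derangements. The non-neighbors of $1$, other than $1$ itself, are the six transpositions and the eight $3$-cycles; we want to see that $X$ can tell these apart. A common neighbor of $1$ and $\sigma$ is a derangement $\varphi$ with $\varphi(i)\ne\sigma(i)$ for all $i$. Exactly three derangements satisfy $\varphi(1)=2$, and one satisfies both $\varphi(1)=2$ and $\varphi(2)=1$. So for $\sigma=(1\,2)$ there are
\[
9-3-3+1=4
\]
common neighbors. For $\sigma=(1\,2\,3)$ we must avoid $1\to2$, $2\to3$, $3\to1$. Two of these, say $\varphi(1)=2$ and $\varphi(2)=3$, leave the values $1,4$ for the points $3,4$, and $\varphi(4)\ne4$ leaves one choice; all three force $\varphi(4)=4$ and are impossible. So there are $9-3\cdot3+3-0=3$ common neighbors. Therefore $x^{-1}y$ is a transposition if and only if $x\ne y$, $x\not\sim y$ and $c(x,y)=4$. Hence $X$ preserves the graph in which $x,y$ are joined when $x^{-1}y$ is a transposition. The automorphism group of this second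 graph is $G^+$ (Lemma~\ref{lem:B}), so $X=G^+$.

The general proof has the same two parts.
\begin{itemize}
\item Section~\ref{sec:rigid} treats three graphs that are defined by very close pairs: $d=1$ (for $k<n$), $x^{-1}y$ a transposition, and $x^{-1}y$ a $3$-cycle (for $k=n$). Their automorphism groups are found by local arguments.
\item Sections~\ref{sec:count}--\ref{sec:kn} show that $c$, sometimes together with adjacency, recovers one of these relations. The heuristic is that two vertices have the more common neighbors the closer they are. For $k<n$ this makes $d=1$ the unique maximum of $c$, up to three small exceptions. For $k=n$ and $r\ge6$, and also for $r=n=5$, transpositions are the maximum. For the other graphs with $k=n$ and $r=4,5$ the heuristic is no longer reliable; there we evaluate $c$ on all conjugacy classes of small support. This recovers the $3$-cycles, except for $n=r=4$, the example just treated, and for $A(6,6,4)$, which needs its own argument.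
\end{itemize}

\subsection{Conventions}

Permutations are composed from right to left. For a group $G$ and a set $S=S^{-1}\subseteq G\setminus\{1\}$, $\mathrm{Cay}(G,S)$ is the graph on $G$ with $x\sim xs$ for $s\in S$; the left translations $L_g:x\mapsto gx$ are automorphisms. So $A(n,n,r)=\mathrm{Cay}(S_n,\mathcal C_r)$, where $\mathcal C_r$ is the set of permutations moving exactly $r$ points. $T_\lambda$ denotes the class of elements of cycle type $\lambda$, fixed points being omitted: $T_2,T_3,T_{22},T_{32}$ and so on. $V$ is the Klein four-group on a $4$-set (the identity and the three products of two disjoint transpositions) and $V^\#=V\setminus\{1\}$. Derangement numbers are denoted $D_i$; they satisfy $D_i=(i-1)(D_{i-1}+D_{i-2})$ for $i\ge2$, and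
\[
D_0,\dots,D_8=1,0,1,2,9,44,265,1854,14833 .
\]
The symbol $N(x)$ denotes the set of neighbors of a vertex $x$. We use Whitney's theorem in this form: \emph{for $n\ge5$ every automorphism of the line graph $L(K_n)$ is induced by a unique element of $S_n$.}

\section{Three rigid graphs}\label{sec:rigid}

The proofs of Lemmas~\ref{lem:A} and \ref{lem:C} end in the same way. Suppose that in a connected graph the following holds for every vertex $v$: an automorphism that fixes $v$ and $N(v)$ pointwise also fixes $N(w)$ pointwise for all $w\in N(v)$. Then an automorphism fixing some vertex and all its neighbors is the identity. If the graph is vertex-transitive, it suffices to verify the condition for one $v$. We refer to this as \emph{propagation}. In Lemma~\ref{lem:B} the neighborhoods are too small for this, since $\iota$ fixes $1$ and all transpositions; there we use balls of radius $2$ instead.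

\subsection{Distance one, $k<n$}

\begin{lemma}\label{lem:A}
For $2\le k<n$, $\mathrm{Aut}(A(n,k,1))$ is the group $S_n\times S_k$.
\end{lemma}

\begin{proof}
Put $p=n-k$. For a vertex $x$ let $F_x$ be the set of its $p$ unused values, and let $x^{i\to b}$ be $x$ with the value at $i$ changed to $b\in F_x$. So $N(x)=\{x^{i\to b}\}$ is a grid $[k]\times F_x$ with rows indexed by $i$ and columns by $b$.

\emph{Connectedness.} We move $x$ towards $y$. Take $i$ with $x(i)\ne y(i)$. If $y(i)=x(j)$ for some $j$, then $x(j)=y(i)\ne y(j)$, so changing $x(j)$ to an unused value does not decrease the agreement with $y$. Now $y(i)$ is unused, and setting $x(i):=y(i)$ increases the agreement.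

\emph{The case $p\ge2$.} Two elements $x^{i\to b},x^{i\to b'}$ of one row are adjacent. Let $i\ne i'$. Then $u=x^{i\to b}$ and $w=x^{i'\to b'}$ differ exactly in the positions $i,i'$, so they are not adjacent. A common neighbor $z$ cannot differ from $u$ at a position outside $\{i,i'\}$, for then it would agree with $u$ at $i,i'$ and differ from $w$ in three positions. If $z$ differs from $u$ at $i$, then $z(i')=u(i')\ne w(i')$, so $z(i)=w(i)$ and $z=x$. If $z$ differs from $u$ at $i'$, then likewise $z(i)=b$, $z(i')=b'$, which is possible if and only if $b\ne b'$. So $u,w$ have one common neighbor if $b=b'$ and two if $b\neq b'$. Hence the stabilizer of $x$ preserves the relations ``same row'' and ``same column'' on the grid and acts there inside $S_k\times\mathrm{Sym}(F_x)$. All of this group is induced by the stabilizer of $x$ in $S_n\times S_k$: for $x(i)=i$ that stabilizer consists of the $(g,h)$ with $g|_{[k]}=h$.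

Let $\theta$ fix $x$ and $N(x)$ pointwise, and let $y=x^{i\to b}$. By what we have just shown, applied to $y$, $\theta$ acts on the grid $N(y)=[k]\times F_y$ by permuting rows and columns. Row $i$ of this grid is contained in $\{x\}\cup N(x)$, so it is fixed pointwise, and all columns are fixed. For $i'\ne i$ and $b'\in F_x\setminus\{b\}$ (here we use $p\ge2$), the vertex $y^{i'\to b'}$ is the common neighbor different from $x$ of $y$ and $x^{i'\to b'}$, so it is fixed, and row $i'$ is fixed. So $\theta$ fixes $N(y)$ pointwise, and $\theta=1$ by propagation. Thus the stabilizer of $x$ in $\mathrm{Aut}(A(n,k,1))$ is its stabilizer in $S_n\times S_k$. As $S_n\times S_k$ is transitive, the lemma follows.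

\emph{The case $p=1$.} Every vertex extends uniquely to a permutation of $[n]$, and two vertices differ exactly in position $i$ if and only if their extensions differ by right multiplication by $t_i=(i\,n)$. So the graph is $\mathrm{Cay}(S_n,\{t_1,\dots,t_{n-1}\})$. The stabilizer of $1$ in $S_n\times S_k$ (conjugations by $S_{n-1}$) induces $\mathrm{Sym}(N(1))$. So, as before, it suffices to show that an automorphism $\theta$ fixing $1$ and all $t_i$ is the identity.

We claim that for $i\ne j$ the path $t_i,1,t_j$ lies in a unique $6$-cycle. A $6$-cycle gives a relation $t_{a_1}\cdots t_{a_6}=1$ with cyclically consecutive letters distinct. No letter $a$ occurs exactly once, since otherwise $t_a$ would be a product of elements fixing the point $a$. So at most three letters occur. If two occur, they alternate; this gives the relation $(t_it_j)^3=1$ and indeed a $6$-cycle. Suppose three letters occur, twice each. If the two occurrences of some letter have cyclic distance $2$, the cyclic word is $aba\,cbc$; otherwise all distances are $3$ and it is $abcabc$.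 But $t_at_bt_a\,t_ct_bt_c=(a\,b)(b\,c)\ne1$, and $t_at_bt_c$ is a $4$-cycle, whose square is not $1$. This proves the claim. So $\theta$ fixes this $6$-cycle pointwise, in particular $t_it_j$. Hence $\theta$ fixes $N(t_i)=\{1\}\cup\{t_it_j:j\ne i\}$ pointwise, and $\theta=1$ by propagation.
\end{proof}

For $k=n$ this graph has no edges: two permutations cannot differ in exactly one position. The closest pairs are then those with $x^{-1}y\in T_2$.

\subsection{Transpositions}

\begin{lemma}\label{lem:B}
For $n\ge3$, $\mathrm{Aut}(\mathrm{Cay}(S_n,T_2))=G^+$.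
\end{lemma}

\begin{proof}
$G^+$ acts transitively, and the stabilizer of $1$ in $G^+$ (conjugations, possibly composed with $\iota$) has order $2\,n!$. For $n=3$ the graph is $K_{3,3}$, whose group has order $72=|G^+|$. Let $n\ge4$ and let $Z$ be the stabilizer of $1$ in the full group. It suffices to show $|Z|\le2\,n!$.

The number of common neighbors of two distinct vertices $u,w$ is the number of ways to write $u^{-1}w$ as a product of two transpositions: $2$ if $u^{-1}w\in T_{22}$, and $3$ if $u^{-1}w\in T_3$. So for distinct $a,b\in T_2$ it is $2$ if they commute and $3$ otherwise. Hence $Z$ acts on $T_2$ by automorphisms of the graph of non-commuting pairs, which is $L(K_n)$. For $n\ge5$ this action is given by an element of $S_n$ (Whitney). For $n=4$ we have to distinguish stars from triangles: $(ij),(ik),(jk)$ have the three common neighbors $1,(ijk),(ikj)$, while $(ij),(ik),(il)$ have only $1$, since a product of $(il)$ and a $3$-cycle on $\{i,j,k\}$ is a $4$-cycle. So $Z$ permutes the four stars, that is, the four points, and a transposition is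 determined by the two stars containing it. Again the action on $T_2$ is given by an element of $S_n$.

Composing with a conjugation, let $\theta\in Z$ fix $T_2$ pointwise. It fixes each $(ij)(kl)$, the only common neighbor besides $1$ of $(ij)$ and $(kl)$, and it preserves each pair $\{(ijk),(ikj)\}$, the common neighbors besides $1$ of $(ij)$ and $(ik)$. Composing with $\iota$ if necessary, let $\theta$ also fix some $3$-cycle. We have to show $\theta=1$.

\emph{Claim: then $\theta$ fixes all $3$-cycles.} Let $z$ be a fixed $3$-cycle, and let $i,j$ be two of its points and $k$ the third. The two $3$-cycles on $\{i,j,k\}$ are $(ij)(ik)$ and $(ij)(jk)$; we name $i,j$ so that $z=(ij)(ik)$. Let $l\ne i,j,k$. The $3$-cycles on $\{i,j,l\}$ are $(ij)(il)$ and $(ij)(jl)$. Multiplied on the left by $z^{-1}=(ik)(ij)$, they give $(ik)(il)\in T_3$ and $(ik)(jl)\in T_{22}$. So they have $3$ and $2$ common neighbors with $z$, and $\theta$, which preserves the pair, fixes both. Any two triples of points are joined by a chain in which consecutive triples share two points.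 This proves the claim.

So $\theta$ fixes the ball of radius $2$ around $1$ pointwise. Let $t\in T_2$ and $\theta'=L_t^{-1}\theta L_t$. Then $\theta'$ fixes $1$ and $T_2$ pointwise, because $\theta$ fixes $t$ and all $tt'$ ($t'\in T_2$). If $t'$ does not commute with $t$, then $z=tt'$ is a $3$-cycle and $\theta'(z)=t^{-1}\theta(t')=z$. By the claim $\theta'$ fixes the ball of radius $2$ around $1$, that is, $\theta$ fixes the ball of radius $2$ around $t$. Continuing along paths we get $\theta=1$. Hence $|Z|\le2\,n!$.
\end{proof}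

\subsection{Three-cycles}

The $3$-cycles generate $A_n$, so the graph $\mathrm{Cay}(S_n,T_3)$ has two components, each isomorphic to $\mathrm{Cay}(A_n,T_3)$.

\begin{lemma}\label{lem:C}
For $n\ge5$, $\mathrm{Aut}(\mathrm{Cay}(A_n,T_3))=H_n$. The stabilizer of $1$ consists of the conjugations by elements of $S_n$, possibly composed with $\iota$.
\end{lemma}

\begin{proof}
$H_n$ acts transitively, and its stabilizer of $1$ is as described, of order $2\,n!$. Let $Z$ be the stabilizer of $1$ in the full group. We first compute the numbers of common neighbors inside $T_3$; from them we recover first the supports of the $3$-cycles and then the points.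

\emph{Common neighbors.} For $a,b\in T_3$ the number of common neighbors is the number of ordered pairs of $3$-cycles with product $a^{-1}b$. We compute this number at an element $\sigma$. The product of two $3$-cycles is in $T_{33}$ or $T_5$ if their supports have $0$ or $1$ common points; so for $\sigma\in T_3\cup T_{22}$ the supports of the factors are equal or have two common points. Recall that in $A_4$ on four points, $A_4/V\cong C_3$, and the $3$-cycles form the two cosets of $V$ other than $V$.
\begin{itemize}
\item $\sigma\in T_3$: Inside the support of $\sigma$ there is only $\sigma=\sigma^{-1}\sigma^{-1}$. On four given points containing it, $\sigma=ab$ holds with $a$ any of the four elements of the coset $\sigma^{-1}V$ and $b=a^{-1}\sigma\in\sigma^{-1} V$; one of the four solutions is $a=\sigma^{-1}$. So each further point gives $3$ solutions, in total $1+3(n-3)=3n-8$.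
\item $\sigma\in T_{22}$: on four points, $ab\in V^\#$ has $8\cdot3$ solutions ($b\in a^{-1}V$, $b\ne a^{-1}$), so each of the $3$ elements of $V^\#$ gets $8$.
\item $\sigma\in T_5$: five points carry $30$ ordered pairs of triples meeting in one point, hence $120$ pairs of $3$-cycles, all with a $5$-cycle as product; each of the $24$ five-cycles gets $5$.
\item $\sigma\in T_{33}$: $2$.
\end{itemize}
Note that $3n-8\notin\{8,5,2\}$.

Now let $a\ne b$ in $T_3$ have supports $A,B$. If $|A\cap B|=0$, the number is $2$; if $|A\cap B|=1$, it is $5$. If $|A\cap B|=2$, let $V$ be the four-group on $A\cup B$. The coset $aV$ is the set of conjugates of $a$ under $V$; it contains exactly one $3$-cycle on each triple of $A\cup B$. For the one on $B$ we have $a^{-1}b\in V^\#$ and the number is $8$; for the other $3$-cycle on $B$ we have $b\in a^{-1}V$, $a^{-1}b\in aV$ and the number is $3n-8$. If $b=a^{-1}$, then $a^{-1}b=a$ and the number is $3n-8$. We say that $a,b$ are in \emph{relation $8$} if the number is $8$.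

\emph{Action on triples.} $Z$ preserves the relation $|A\cap B|=1$. The family $\{B:|A\cap B|=1\}$ determines $A$: let $A'\ne A$. If $|A\cap A'|=2$, let $B$ consist of a point of $A\cap A'$, the point of $A'\setminus A$ and a point outside $A\cup A'$ (this uses $n\ge5$); otherwise let $B$ consist of a point of $A\setminus A'$ and two points of $A'\setminus A$. In both cases $|A\cap B|=1$ and $|A'\cap B|=2$. So $Z$ preserves the pairs $\{a,a^{-1}\}$ and acts on the set of triples, and it preserves the sizes of intersections (numbers $2$ and $5$ mean sizes $0$ and $1$).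

\emph{Action on points.} Three triples that pairwise meet in two points either lie in a $4$-set or share a common pair. In the first case one can choose $3$-cycles on them pairwise in relation $8$, namely in one coset of $V$. In the second case one cannot: $(ijx)$ is in relation $8$ with its conjugate $(jiy)$ under $(ij)(xy)$, so relation $8$ forces the two cycles to traverse $ij$ in opposite directions, which is impossible for three cycles pairwise. So $Z$ distinguishes the two kinds. For a pair $\{i,j\}$ let $\mathcal S_{ij}$ be the set of the $n-2\ge3$ triples containing it. It is determined by any two of its members $A,B$ as $\{A,B\}$ together with all $C$ forming with $A,B$ a configuration of the second kind. Hence $Z$ permutes the sets $\mathcal S_{ij}$ and so acts on pairs; two distinct pairs meet if and only if their sets share a triple. By Whitney's theorem the action on pairs is that of some $g\in S_n$. The triple $\{i,j,k\}$ is the common member of $\mathcal S_{ij}$ and $\mathcal S_{ik}$, so the action on triples is also that of $g$.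

Composing with a conjugation we may assume that all pairs $\{a,a^{-1}\}$ are fixed, and composing with $\iota$ that one $a$ is fixed. For $|A\cap B|=2$ the unique $b$ on $B$ in relation $8$ with $a$ is then fixed, and so is $b^{-1}$. Moving along chains of triples we see that $T_3$ is fixed pointwise. So $Z$ acts on $T_3$ as a subgroup of the group induced by $S_n\times\langle\iota\rangle$.

\emph{Propagation.} Let $\theta$ fix $1$ and $T_3$ pointwise, and let $a\in T_3$ have support $A$. Then $\theta'=L_a^{-1}\theta L_a$ fixes $1$, so by the preceding paragraph it acts on $T_3$ as conjugation by some $g\in S_n$ composed with $\iota^\varepsilon$, $\varepsilon\in\{0,1\}$. It fixes every $b\in T_3$ with $ab\in T_3\cup\{1\}$. These include $b=a$, and for each $B$ with $|A\cap B|=2$ the $3$-cycle $b$ on $B$ lying in $aV$ (then $ab\in a^2V$ is a $3$-cycle). So $g$ fixes $A$ and all such $B$ setwise. Hence it fixes all points outside $A$ and all $2$-subsets of $A$, and $g=1$. As $a\ne a^{-1}$ is fixed, $\varepsilon=0$. So $\theta$ fixes $N(a)$ pointwise and $\theta=1$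 by propagation. Therefore $|Z|\le2\,n!$ and $Z$ is the stabilizer of $1$ in $H_n$.
\end{proof}

The lemma does not extend to $n=4$: $\mathrm{Cay}(A_4,T_3)$ is $K_{4,4,4}$, non-adjacency of distinct vertices being the relation $a^{-1}b\in V$.

For $n\ge5$ the automorphisms of $\mathrm{Cay}(S_n,T_3)$ can move the two cosets of $A_n$ independently. The next corollary shows that in $A(n,n,r)$, $r\ge4$, the cosets are tied together.

\begin{corollary}\label{cor:D}
Let $k=n\ge5$, $r\ge4$. If $X=\mathrm{Aut}(A(n,n,r))$ preserves the relation $x^{-1}y\in T_3$, then $X=G^+$.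
\end{corollary}

\begin{proof}
$X$ preserves $\mathrm{Cay}(S_n,T_3)$, whose components are the cosets of $A_n$. Let $\theta\in X$ fix $1$. By Lemma~\ref{lem:C} it agrees on $A_n$ with an element of $G^+\le X$ fixing $1$, so we may assume that $\theta$ fixes $A_n$ pointwise. Let $O$ be the set of odd elements of $\mathcal C_r$. It is not empty: it contains the $r$-cycles if $r$ is even, and the products of disjoint $(r-2)$- and $2$-cycles if $r$ is odd. Let $v$ be odd and $v'=\theta(v)$, which is again odd. The neighbors of $v$ in $A_n$ are the elements of $vO$; they are fixed by $\theta$, so $vO=v'O$. Since $O$ is a union of conjugacy classes, $\{z\in A_n:zO=O\}$ is a normal subgroup of $S_n$, hence $1$ or $A_n$. If it were $A_n$, then $O$ would contain all odd permutations, in particular $T_2$; this is false since $r\ge4$. So $v^{-1}v'=1$, and $\theta=1$. As $G^+\le X$ is transitive, $X=G^+$.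
\end{proof}

\section{Counting common neighbors}\label{sec:count}

\subsection{Fillings, links and hits}

Let $2\le r\le k\le n$, $p=n-k$, $F=\{k+1,\dots,n\}$ and $m=r+p$. Since $S_n$ is transitive on vertices, it suffices to compute $c(x,y)$ for $x(i)=i$, $i\in[k]$.

Let $z$ be a neighbor of $x$ and let $M\subseteq[k]$ be the $r$-set of positions with $z(i)\ne i$. The values in $[k]\setminus M$ are taken by $z$ outside $M$, so $\varphi=z|_M$ is an injection $M\to M\cup F$ without fixed points. We call such $\varphi$ the \emph{fillings} of $M$ and write $\Phi_M$ for the set of fillings. Conversely, every pair $(M,\varphi)$ with $|M|=r$, $\varphi\in\Phi_M$ is a neighbor of $x$. It helps to think of $\varphi$ as one rook in each row of a board with row set $M$ and column set $M\cup F$ (so $m$ columns), no two rooks in a column and the cells $(i,i)$ forbidden.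

Let $y\ne x$, $\Delta=\{i:y(i)\ne i\}$ and $d=|\Delta|=d(x,y)$. For given $M$ put
\[
a=|\Delta\cap M|,\qquad j=|\Delta\setminus M|=d-a .
\]
The vertex $z=(M,\varphi)$ differs from $y$ at all $j$ points of $\Delta\setminus M$, at all $r-a$ points of $M\setminus\Delta$, at those $i\in\Delta\cap M$ with $\varphi(i)\ne y(i)$, and nowhere else. So $z\sim y$ if and only if $\varphi(i)=y(i)$ holds for exactly $j$ of the $i\in\Delta\cap M$.

Not every row of $\Delta\cap M$ can agree with $y$. Call $i\in\Delta\cap M$ \emph{available} if $y(i)\in M\cup F$, and then call $i\to y(i)$ a \emph{link}. As $y$ is injective and fixes $[k]\setminus\Delta$ pointwise, $y(i)\in\Delta\cup F$ for $i\in\Delta$. Hence for $i\in\Delta\cap M$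
\begin{equation}\label{eq:avail}
\text{$i$ unavailable}\Rightarrow y(i)\in\Delta\setminus M;\qquad
\text{$i$ available},\ y(i)\in M\Rightarrow y(i)\in\Delta\cap M .
\end{equation}
Let $\ell\le a$ be the number of links of $M$. A \emph{hit} of a filling $\varphi$ is a link $i\to y(i)$ with $\varphi(i)=y(i)$. Let $N_t=N_t(M)$ be the number of $\varphi\in\Phi_M$ with exactly $t$ hits. We have shown
\begin{equation}\label{eq:c}
c(x,y)=\sum_{M}N_j(M),
\end{equation}
and $M$ contributes only if $j\le\ell\le a$.

\subsection{Three tools}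

\paragraph{Moments.} Let $R_s=\sum_{|S|=s}|\{\varphi\in\Phi_M:\varphi\supseteq S\}|$, the sum over all $s$-sets $S$ of links; $R_0=|\Phi_M|$. Then
\begin{equation}\label{eq:mom}
R_s=\sum_t\binom ts N_t,\qquad N_t=\sum_{s\ge t}(-1)^{s-t}\binom st R_s .
\end{equation}
In particular
\begin{equation}\label{eq:mom2}
tN_t\le R_1,\qquad \binom t2N_t\le R_2,\qquad \sum_{t\ge2}N_t\ge R_2-2R_3,
\end{equation}
the last because $\binom t2-2\binom t3$ is $0,0,1,1$ for $t=0,1,2,3$ and negative for $t\ge4$.

\paragraph{Switching.} The next lemma says that few hits are more common than many.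

\begin{lemma}\label{lem:switch}
For $t\ge1$ we have $t(m-2-t)N_t\le(\ell-t+1)N_{t-1}$.
\end{lemma}

\begin{proof}
We may assume $N_t>0$ and $m-2-t>0$. Let $\varphi$ have $t$ hits. Choose one of the $t$ rows $i$ with a hit, let $v=\varphi(i)=y(i)$, and choose a column $w\ne v$. Put $\varphi'(i)=w$, and if $w=\varphi(i')$ for some row $i'$, put $\varphi'(i')=v$; let $\varphi'=\varphi$ otherwise. We forbid $w=i$; we forbid $w=\varphi(v)$ in case $v\in M$ (this would put row $v$ in column $v$); and we forbid the $t-1$ columns of the other hits. At least $m-1-(t+1)=m-2-t$ choices of $w$ remain. Then $\varphi'\in\Phi_M$. Row $i$ is no longer a hit. Row $i'$, if it exists, was not a hit and is none now, since its new column is $y(i)\ne y(i')$. So $\varphi'$ has $t-1$ hits. From $\varphi'$ and $i$ we recover $v=y(i)$, $w=\varphi'(i)$ and $\varphi$; and $i$ is one of the $\ell-t+1$ available rows that are not hits of $\varphi'$.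
\end{proof}

\paragraph{Averaging.} The sum \eqref{eq:c} involves sets $M$ in very different positions to $\Delta$. We will compare it with a sum over all $M$ that contain a fixed point ($e=1$ below) or a fixed pair ($e=2$). To make the two comparable term by term, we distribute the contribution of $M$ evenly over the $e$-subsets of $\Delta\cap M$.

\begin{lemma}\label{lem:avg}
Let $e\in\{1,2\}$, $e\le d$, and suppose $N_j(M)=0$ for all $M$ with $a<e$. For $a\ge e$ put
\[
\psi(M)=\binom de\binom ae^{-1}N_j(M).
\]
If $\psi(M)\le U$ for all $M$ with $a\ge e$, with strict inequality for at least one, then $c(x,y)<\binom{k-e}{r-e}U$.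
\end{lemma}

\begin{proof}
A set $M$ with $a\ge e$ contains $\binom ae$ of the $e$-subsets of $\Delta$. So \eqref{eq:c} gives
\[
c(x,y)=\binom de^{-1}\sum_{E\subseteq\Delta,\,|E|=e}\ \sum_{M\supseteq E}\psi(M),
\]
the average over $\binom de$ sets $E$ of sums with $\binom{k-e}{r-e}$ terms each, and every $M$ with $a\ge e$ occurs.
\end{proof}

\section{The case $k<n$}\label{sec:kltn}

In this section $p\ge1$ and $\psi(M)=\frac da N_j(M)$, the case $e=1$ of Lemma~\ref{lem:avg}.

\subsection{The value at distance one}

Let $D(q,p)$ be the number of injections of a $q$-set $M$ into $M\cup F$, $|F|=p$, without fixed points; so $|\Phi_M|=D(r,p)=:L$. For $b\in F$, the number of fillings with $\varphi(i)=b$ is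
\[
\alpha:=D(r-1,p),
\]
because for the remaining rows $M\setminus\{i\}$ the column $i$ is free for all and takes the role of $b$. For $i'\in M\setminus\{i\}$, the number with $\varphi(i)=i'$ is
\[
\beta:=D(r-1,p)+D(r-2,p):
\]
row $i'$ has lost its forbidden column; those $\varphi$ with $\varphi(i')\ne i$ are counted by $D(r-1,p)$ (column $i$ plays the role of the forbidden column of row $i'$), those with $\varphi(i')=i$ by $D(r-2,p)$. Looking at one row we get $L=p\alpha+(r-1)\beta$, and in general
\[
D(q,p)=p\,D(q-1,p)+(q-1)\bigl(D(q-1,p)+D(q-2,p)\bigr)\qquad(q\ge1),\qquad D(0,p)=1 ,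
\]
where the second term is absent for $q=1$. So the values of $D(0,p),D(1,p),\dots$ are
\[
\begin{array}{ll}
p=1:&1,1,3,11,53,309\\
p=2:&1,2,7,32,181
\end{array}\qquad
\begin{array}{ll}
p=3:&1,3,13,71\\
p=4:&1,4,21 .
\end{array}
\]
Moreover
\begin{equation}\label{eq:alphabeta}
\alpha\le\beta,\qquad \alpha\le\frac L{m-1},\qquad \beta\le\frac L{m-2}.
\end{equation}
The second inequality follows from $L=p\alpha+(r-1)\beta\ge(m-1)\alpha$. For the third, the recursion for $q=r-1$ gives $D(r-1,p)\ge(p+r-2)D(r-2,p)=(m-2)D(r-2,p)$, so $\beta\le\alpha\frac{m-1}{m-2}\le\frac L{m-2}$.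

If $d=1$, say $\Delta=\{i\}$, then $y(i)\in F$. Only the sets $M\ni i$ contribute, with $j=0$ and one link, which lies in $\alpha$ fillings. Hence
\begin{equation}\label{eq:c1}
c(x,y)=c_1:=\binom{k-1}{r-1}(L-\alpha)\qquad\text{if }d(x,y)=1 .
\end{equation}

Let $d\ge2$. A set $M$ with $a=0$ has no links and $j=d>0$, so it does not contribute. By Lemma~\ref{lem:avg},
\begin{equation}\label{eq:crit1}
\text{if }\psi(M)\le L-\alpha\text{ for all $M$ meeting $\Delta$, strictly for one, then }c(x,y)<c_1.
\end{equation}
We note for later use that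
\begin{equation}\label{eq:a1}
\text{if }a=1,\text{ then an available value lies in $F$; so $R_1\le\alpha$,}
\end{equation}
since by \eqref{eq:avail} a value in $M$ would lie in $\Delta\cap M=\{i\}$.

\subsection{A worked case: $r=2$, $n=k+1$}\label{ss:21}

This is the smallest family; it shows how the count works and also how it can fail. Here $F=\{b\}$, $L=3$, $\alpha=1$, $\beta=2$, $c_1=2(k-1)$. For $M=\{1,2\}$ the three fillings, written $(\varphi(1),\varphi(2))$, are $(2,1),(2,b),(b,1)$.

\begin{itemize}
\item $d=2$, say $\Delta=\{1,2\}$. For $M=\Delta$ we have $j=0$, and $y|_M$ is one of the three fillings. No filling avoids both values of $(2,1)$, only $(b,1)$ avoids those of $(2,b)$, and only $(2,b)$ avoids those of $(b,1)$; so $N_0\le1$. A set $M=\{i,l\}$ with $i\in\Delta$, $l\notin\Delta$ has $a=j=1$ and contributes $1$ if $y(i)=b$ and $0$ otherwise. At most one $i$ has $y(i)=b$. So $c(x,y)\le1+(k-2)<c_1$.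
\item $d=3$, say $\Delta=\{1,2,3\}$. Only the three $M\subset\Delta$ (with $a=2,j=1$) count, since $a=1$ means $j=2$. If $y|_\Delta$ is a $3$-cycle, each $M$ has exactly one link, with value in $M$, so $N_1=\beta=2$ and $c(x,y)=6$. If $y$ swaps $1,2$, then $y(3)=b$; $\{1,2\}$ gives $N_1=R_1-2R_2=4-2=2$, the other two sets have the single link $3\to b$ and give $1$ each, so $c(x,y)=4$. If $1\to2\to3\to b$, then $\{1,2\}$ gives $2$, $\{2,3\}$ gives $3-2=1$ and $\{1,3\}$ gives $1$; again $c(x,y)=4$. Up to relabeling these are all cases.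
\item $d=4$: only $a=j=2$ counts, and $M$ contributes $1$ if both its rows are available, i.e.\ if $y$ swaps them or is $i\to i'\to b$ on $M$, and $0$ otherwise. There are at most two swapped pairs, at most one pair of the second kind, and two swapped pairs exclude it. So $c(x,y)\le2$.
\item $d\ge5$: $j\ge3>a$, so $c(x,y)=0$.
\end{itemize}

So for $k=2$ and for $k\ge5$ we have $c(x,y)<c_1$ whenever $d\ge2$. For $k=4$, $c_1=6$ is still the maximum, but it is attained also when $y$ is a $3$-cycle of $[4]$. For $k=3$, $3$-cycles ($c=6$) beat distance one ($c_1=4$), and two more types of $y$ with $d=3$ have $c=4$. This is the exceptional graph $A(4,3,2)$, treated in Section~\ref{ss:432}.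

We now turn to general $(r,p)\ne(2,1)$, that is, $m\ge4$.

\subsection{Sets $M$ containing $\Delta$}

\begin{lemma}\label{lem:j0}
Let $m\ge4$, $d\ge2$ and $\Delta\subseteq M$. Then $\psi(M)<L-\alpha$. In particular, if $r=k$ (and $m\geq4$), then $c(x,y)<c_1$ for all $d\ge2$.
\end{lemma}

\begin{proof}
Here $j=0$, $a=d$, $\psi(M)=N_0$, and all rows of $\Delta$ are available. Let $1,2\in\Delta$, $y(1)=v_1$, $y(2)=v_2$. Since $\varphi(2)=v_2$ holds for at least $\alpha$ fillings, $N_0\le L-\alpha$, and the inequality is strict if some filling has $\varphi(1)=v_1$, $\varphi(2)\ne v_2$. To find one, put $\varphi(1)=v_1$ and choose $\varphi(2)\notin\{2,v_1,v_2\}$, which is possible as $m\ge4$. The remaining $r-2$ rows have $m-2\ge r-1$ remaining columns (this uses $p\ge1$), with at most one column forbidden to each row and different ones for different rows. So one row has at least $r-2$ allowed columns, and two or more rows together have all of them: Hall's condition holds and $\varphi$ can be completed. If $r=k$, then $M=[k]\supseteq\Delta$ is the only set,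 and \eqref{eq:crit1} applies.
\end{proof}

\subsection{Sets with $j\ge1$, large boards}

Let $m\ge6$ and $j\ge1$. Then $a\le r\le m-1$, and $1-\alpha/L\ge\frac{m-2}{m-1}$ by \eqref{eq:alphabeta}. We show $\psi(M)/L<\frac{m-2}{m-1}$ for all $M$ with $a\ge1$, so that $\psi(M)<L-\alpha$.

\emph{$j=1$.} Switching with $t=1$ gives $(m-3)N_1\le aN_0\le a(L-N_1)$, so $N_1\le\frac a{a+m-3}L$ and
\[
\frac{\psi(M)}L\le\frac{a+1}{a+m-3}\le\frac m{2m-4}<\frac{m-2}{m-1};
\]
the second expression increases with $a\le m-1$, and the last inequality is $m^2-7m+8>0$.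

\emph{$j\ge2$.} Each link lies in at most $\beta$ fillings, so $N_j\le R_1/j\le a\beta/j$ and $\psi(M)\le(1+\frac aj)\beta\le(1+\frac r2)\beta$. For $m\ge7$ this gives $\psi(M)/L\le\frac{m+1}{2(m-2)}<\frac{m-2}{m-1}$, as $m^2-8m+9>0$. For $m=6$ we need $(1+\frac r2)\beta/L<\frac45$. For $(r,p)=(2,4),(3,3),(4,2),(5,1)$ we have $\beta/L=\frac5{21},\frac{16}{71},\frac{39}{181},\frac{64}{309}$, and $(1+\frac r2)\beta/L=\frac{10}{21},\frac{40}{71},\frac{117}{181},\frac{224}{309}$, all less than $0.73$.

\subsection{Sets with $j\ge1$, boards with $m=5$}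

The pairs are $(r,p)=(2,3),(3,2),(4,1)$. In each case we show $\psi(M)<L-\alpha$ for all $a\geq j\ge1$, going through the pairs $(a,j)$ (for $j>a$ we have $\psi(M)=0$). We use \eqref{eq:mom}, \eqref{eq:mom2}, \eqref{eq:a1} and $\psi(M)=\frac{a+j}aN_j$.

\paragraph{$(r,p)=(2,3)$:} $L=13$, $\alpha=3$, $\beta=4$, $L-\alpha=10$. Two links lie together in exactly one filling.
For $a=j=1$: $\psi\le2\alpha=6$. For $a=2,j=1$: two links give $N_1=R_1-2R_2\le8-2=6$, one link gives $N_1\le4$; $\psi\le\frac32\cdot6=9$. For $a=j=2$: $N_2\le1$, $\psi\le2$.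

\paragraph{$(r,p)=(3,2)$:} $L=32$, $\alpha=7$, $\beta=9$, $L-\alpha=25$. A pair of links lies in $2$ or $3$ fillings (one row left, three columns, at most one forbidden), a triple in $1$.
\begin{itemize}
\item $j=1$. $a=1$: $\psi\le2\alpha=14$. $a=2$: $N_1\le9$ with one link and $N_1=R_1-2R_2\le18-4=14$ with two; $\psi\le21$. $a=3$: $N_1\le14$ with at most two links and $N_1=R_1-2R_2+3R_3\le27-12+3=18$ with three; $\psi\le\frac43\cdot18=24$.
\item $j=2$. $a=2$: $N_2\le3$, $\psi\le6$. $a=3$: $N_2\le\frac12R_1\le\frac{27}2$, $\psi\le\frac53\cdot\frac{27}2=22.5$.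
\item $j=3$: $N_3\le1$, $\psi\le2$.
\end{itemize}

\paragraph{$(r,p)=(4,1)$:} $L=53$, $\alpha=11$, $\beta=14$, $L-\alpha=42$. A pair of links leaves two rows and three columns. If both, one or none of the two rows still have their forbidden column among the three, the number of completions is $6-2-2+1=3$, $6-2=4$ or $6$. A triple of links lies in at most $2$ fillings.
\begin{itemize}
\item $a=j=1$: $\psi\le2\alpha=22$.
\item $a=2,j=1$: switching gives $2N_1\le2N_0$, so $N_1\le\frac L2$ and $\psi\le\frac32\cdot26.5=39.75$.
\item $a=3,j=1$: with at most two links $N_1\le R_1\le28$. With three, $N_1=R_1-2R_2+3R_3\le42-2\cdot9+3\cdot2=30$. So $\psi\le\frac43\cdot30=40$.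
\item $a=4,j=1$, $\psi=\frac54N_1$. With at most three links $N_1\le30$ as before. With four links, $R_4=N_4=1$ and $R_3=N_3+4$, so $N_1=R_1-2R_2+3R_3-4R_4=R_1-2R_2+3N_3+8$.

 If $y(M)=M$, then $R_1=4\cdot14=56$, and $N_3=4$: the row without a hit must take the column of $F$. If $y|_M$ is a $4$-cycle, its four pairs of consecutive links (say $1\to2\to3$: rows $3,4$, columns $1,4,b$ are left, where $F=\{b\}$) lie in $4$ fillings each and its two pairs of opposite links in $6$ each, so $R_2=28$. If $y|_M$ is a product of two transpositions, the two pairs of links forming a $2$-cycle lie in $3$ fillings each and the other four pairs in $6$ each, so $R_2=30$. Hence $N_1\le56-56+12+8=20$.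

 Otherwise the element $b$ of $F$ is in $y(M)$, and exactly one column $s\in M$ is not used by $y$. Then $R_1=11+3\cdot14=53$. If three rows are hits and the fourth is not, the fourth must take column $s$, which is forbidden to row $s$; so $N_3\le3$. All six pairs of links lie in at least $3$ fillings, and a pair of links in rows $i,i'$ with $y(i)\in M\setminus\{i,i'\}$ in at least $4$, since row $y(i)$ has lost its forbidden column. Such $i,i'$ exist: take $i$ with $y(i)\in M$ and $i'\in M\setminus\{i,y(i)\}$. So $R_2\ge19$ and $N_1\le53-38+9+8=32$.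

 In all cases $\psi\le\frac54\cdot32=40$.
\item $j=2$. $a=2$: $N_2\le\frac12R_1\le14$, $\psi\le28$. $a=3$: $N_2\le21$, $\psi\le\frac53\cdot21=35$. $a=4$: $N_2\le21$ with at most three links; with four, $2N_2+4N_4\le R_1$ and $N_4=1$ give $N_2\le\frac{56-4}2=26$; $\psi\le\frac32\cdot26=39$.
\item $j=3$: $N_3\le\frac13R_1$; $\psi\le2\cdot14=28$ for $a=3$, and $\psi\le\frac74\cdot\frac{56}3<33$ for $a=4$. $j=4$: $N_4\le1$, $\psi\le2$.
\end{itemize}

Together with Lemma~\ref{lem:j0} and \eqref{eq:crit1} we have proved $c(x,y)<c_1$ for all $d\ge2$, unless $(r,p)=(2,1)$ or $r<k$ and $(r,p)\in\{(2,2),(3,1)\}$. For these last two pairs single sets $M$ can have $\psi(M)>L-\alpha$, and we look at $c$ more closely.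

\subsection{The case $(r,p)=(2,2)$, $k\ge3$}

Here $L=7$, $\alpha=2$, $\beta=3$, $c_1=5(k-1)\ge10$; two links lie together in one filling.
\begin{itemize}
\item $d=2$. For $M=\Delta$, $N_0=L-R_1+R_2\le7-4+1=4$. Each of the $2(k-2)$ sets with $a=j=1$ contributes at most $\alpha=2$. So $c\le4+4(k-2)=4(k-1)<c_1$.
\item $d=3$. Only the three $M\subset\Delta$ count, with $j=1$. If $y$ swaps the two rows of some $M$, this $M$ gives $6-2=4$; in each of the other two only the third row of $\Delta$ is available, with value in $F$, so they give at most $2$ each, and $c\le8$. Otherwise each $M$ gives at most $3$: two links that do not form a swap have $R_1\le3+2$ and give at most $5-2$, one link at most $\beta=3$. So $c\le9$.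
\item $d=4$: only $a=j=2$ counts, six sets with $N_2\le1$; $c\le6$. For $d\ge5$, $c=0$.
\end{itemize}
So $c(x,y)<c_1$ for all $d\ge2$.

\subsection{The case $(r,p)=(3,1)$, $k\ge4$}

Here $L=11$, $\alpha=3$, $\beta=4$, $L-\alpha=8$, $c_1=8\binom{k-1}2$. Let $M=\{1,2,3\}$ and $F=\{b\}$. A pair of links leaves one row and two columns, hence $2$ fillings, or $1$ if the forbidden column of that row is left. A triple lies in one filling. Up to relabeling the possibilities with $j\ge1$ are as follows.

\begin{itemize}
\item $a=j=1$: $\psi\le2\alpha=6$.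
\item $a=2$, $j=1$, $\Delta\cap M=\{1,2\}$. Links have values in $\{1,2,b\}$. A swap of $1,2$ has $R_1=8$, $R_2=1$ (row $3$ must take $b$), $N_1=6$, $\psi=9$. The path $1\to2\to b$ has $R_1=7$, $R_2=1$ (row $3$ must take $1$), $N_1=5$, $\psi=7.5$. With one link $N_1\le4$, $\psi\le6$.
\item $a=3$, $j=1$, $\psi=\frac43N_1$.

Three links: a $3$-cycle has $(R_1,R_2,R_3)=(12,6,1)$, $N_1=12-12+3=3$. A swap of $1,2$ and $3\to b$ has $R_1=11$, $R_2=1+2+2=5$, $R_3=1$, $N_1=11-10+3=4$. The path $1\to2\to3\to b$ has $R_1=11$, $R_2=2+2+1=5$ (only $2\to3\to b$ leaves a row, $1$, with its forbidden column), $R_3=1$, $N_1=4$.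

Two links, in rows $1,2$, row $3$ being unavailable: a swap has $R_2=1$, $N_1=8-2=6$. The path $1\to2\to3$ has $R_2=2$, $N_1=8-4=4$. The path $1\to2\to b$ has $R_2=1$, $N_1=7-2=5$. The pair $1\to3$, $2\to b$ has $R_2=2$, $N_1=7-4=3$.

One link: $N_1\le4$.

So $\psi\le8$, with equality if and only if there are exactly two links and they form a swap.
\item $j\ge2$. $a=2$: $N_2\le2$, $\psi\le4$. $a=3$, $j=2$: $N_2=R_2\le2$ with two links, $N_2=R_2-3R_3\le6-3=3$ with three; $\psi\le5$. $j=3$: $N_3\le1$, $\psi\le2$.
\end{itemize}

So $\psi(M)>8$ occurs only for $d=3$ when $y$ swaps two points of $\Delta$. Let $\Delta=\{1,2,3\}$ and let $y$ swap $1,2$; then $y(3)=b$. The set $M=\Delta$ contributes $N_0=11-11+5-1=4$. For $l\notin\Delta$, $\{1,2,l\}$ contributes $6$, and $\{1,3,l\}$, $\{2,3,l\}$ have the single link $3\to b$ and contribute $3$ each. So $c=4+12(k-3)$, and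
\[
c_1-c=4(k-1)(k-2)-4-12(k-3)=4(k-3)^2+4>0 .
\]
For all other $y$ with $d\ge2$ we have $\psi(M)\le8$ throughout (for $j=0$ by Lemma~\ref{lem:j0}), and \eqref{eq:crit1} applies if one $\psi(M)$ is less than $8$. For $d\le3$ take $M\supseteq\Delta$ (Lemma~\ref{lem:j0}). For $d\ge5$ no $\psi(M)$ equals $8$, since equality needs $a=3,j=1$. For $d=4$, $k\ge5$, take $M$ with $a=2$. Finally let $d=k=4$. All four $\psi(M)$ are $8$ if and only if each $3$-subset of $[4]$ contains two points swapped by $y$ (and its third row is unavailable); this means that $y|_{[4]}$ is a product of two disjoint transpositions. In that case $c(x,y)=c_1=24$.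

\subsection{Conclusion for $k<n$}

We have proved: if $d(x,y)\ge2$, then $c(x,y)<c_1$, unless $(n,k,r)=(4,3,2)$, or
\begin{enumerate}
\item[(i)] $(n,k,r)=(5,4,2)$ and (for $x(i)=i$) $y$ is a $3$-cycle of $[4]$, or
\item[(ii)] $(n,k,r)=(5,4,3)$ and (for $x(i)=i$) $y$ is a product of two disjoint transpositions of $[4]$;
\end{enumerate}
in (i) and (ii), $c(x,y)=c_1$. So for $(n,k,r)\notin\{(4,3,2),(5,4,2),(5,4,3)\}$ the relation $d=1$ is the relation $c=c_1$ (for distinct vertices) and is preserved by $X$.

For $(5,4,2)$ and $(5,4,3)$ we extend vertices to elements of $S_5$. The pairs of distinct vertices with $c=c_1$ form the graph $\mathrm{Cay}(S_5,\{(i\,5):i\le4\}\cup W)$, which $X$ preserves, where $W$ is the set of $3$-cycles of $[4]$ or the set $V^\#$ on $[4]$, respectively. Edges with label in $W$ lie in triangles: $s=s^{-1}s^{-1}$ for a $3$-cycle, and each element of $V^\#$ is the product of the other two. Edges with label $(i\,5)$ do not: by parity $(i\,5)$ would be the product, in some order, of some $(j\,5)$ and some $w\in W$, so $w$ would be $(j\,5)(i\,5)$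 or $(i\,5)(j\,5)$, which is $1$ or moves $5$. So $X$ preserves $d=1$ here, too.

Hence for $(n,k,r)\ne(4,3,2)$ we have $S_n\times S_k\le X\le\mathrm{Aut}(A(n,k,1))=S_n\times S_k$ by Lemma~\ref{lem:A}.

\subsection{The graph $A(4,3,2)$}\label{ss:432}

Extending vertices to permutations of $[4]$, the graph is $\mathrm{Cay}(S_4,S)$, where $S$ consists of the elements moving exactly two points of $[3]$: the transpositions of $S_3$ and the six $3$-cycles moving $4$. Write $S_4=VS_3$ and let $(v,s)$ stand for $vs$, $v\in V$, $s\in S_3$. A coset $tV$, $t$ a $3$-cycle of $S_3$, consists of four $3$-cycles of which only $t$ fixes $4$. So the $3$-cycles moving $4$ are the $tv'$ with $t\in S_3$ a $3$-cycle and $v'\in V^\#$, and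
\[
vs\cdot tv'=v\,\bigl(st\,v'(st)^{-1}\bigr)\,st .
\]
Hence $(v,s)\sim(v',s')$ if and only if
\[
\text{either $v=v'$ and $s,s'$ have different parity, or $v\ne v'$ and $s\ne s'$ have equal parity.}
\]
So $\mathrm{Sym}(V)\times(S_3\wr S_2)$ acts, where $S_3\wr S_2$ is the stabilizer in $\mathrm{Sym}(S_3)$ of the partition into parity classes. This is much larger than $S_4\times S_3$; we show that it is everything. The numbers of common neighbors of two vertices $(v,s)\neq(v',s')$ are as follows; we count the common neighbors $(w,u)$ by $w$.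
\begin{itemize}
\item $v=v'$, different parity: $0$, since $u$ would have to differ from both $s,s'$ in parity (if $w=v$) or agree with both (if $w\ne v$).
\item $v=v'$, $s\ne s'$ of equal parity: $3$ with $w=v$, and for each of the three $w\ne v$ the third element $u$ of the parity class; total $6$.
\item $v\ne v'$, $s\ne s'$ of equal parity: none with $w\in\{v,v'\}$, one for each of the two other $w$; total $2$.
\item $v\ne v'$, $s=s'$: none with $w\in\{v,v'\}$, two for each other $w$; total $4$.
\item $v\ne v'$, different parity: with $w=v$, $u\ne s'$ has the parity of $s'$, two choices; likewise two with $w=v'$; none otherwise; total $4$.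
\end{itemize}
So $X$ preserves the relation $v=v'$ (values $0$ and $6$) and the relation ``$s\ne s'$ of equal parity'' (values $6$ and $2$). The connected components of the latter are the parity classes, and inside a parity class its complement is the relation $s=s'$. So $X\le\mathrm{Sym}(V)\times\mathrm{Sym}(S_3)$, and $X$ preserves the partition into parity classes. Hence $X=\mathrm{Sym}(V)\times(S_3\wr S_2)$, of order $24\cdot72=1728$. Part 1 of Theorem~\ref{thm:main} is proved.

\section{The case $k=n$}\label{sec:kn}

\subsection{The cases $r\le3$}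

$A(2,2,2)=K_2$ has group $C_2$. For $r=2$, $n\ge3$ the graph is $\mathrm{Cay}(S_n,T_2)$ and Lemma~\ref{lem:B} applies. For $r=3$ we have $\mathcal C_3=T_3$, and there are two isomorphic connected components $\mathrm{Cay}(A_n,T_3)$. So the group is $\mathrm{Aut}(\mathrm{Cay}(A_n,T_3))\wr S_2$, and $\mathrm{Cay}(A_n,T_3)$ is $K_3$ for $n=3$, $K_{4,4,4}$ with group $S_4\wr S_3$ for $n=4$, and has group $H_n$ for $n\ge5$ by Lemma~\ref{lem:C}.

From now on $r\ge4$. We have $p=0$, $m=r$, $x=1$, $y=\sigma\in S_n$, and write $c(\sigma)=c(1,\sigma)$, so that $c(x,y)=c(x^{-1}y)$ in general. The fillings of $M$ are the derangements of $M$.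

\subsection{Link patterns}

Let $A=\Delta\cap M$. The point $i\in A$ is available if and only if $\sigma(i)\in A$, so the links are the arrows of $\sigma$ inside $A$. They form directed cycles and paths. We write $C_q$ for a cycle with $q\ge2$ links and $P_q$ for a path with $q\ge0$ links and $q+1$ points; $\bullet=P_0$ is an isolated point. The list of these components, such as $C_3P_1\bullet$, is the \emph{pattern} of $A$. Each path has exactly one unavailable point, its end. So the number of paths, including isolated points, is $u=a-\ell$. The unavailable points are mapped to different points of $\Delta\setminus M$, so $u\le j$. If $j=0$, then $u=0$. If $j=1$, then $u=1$, because the preimage of the one point of $\Delta\setminus M$ lies in $A$.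

\begin{lemma}\label{lem:E}
Let $S$ be a set of $s$ links of $M$, and let $\pi$ be the number of paths (with at least one link) among the components of $S$. Then $S$ is contained in exactly
\[
E(r-s,\pi):=\sum_i\binom\pi i D_{r-s-i}
\]
derangements of $M$. For $0\le\pi<N$ we have $E(N,\pi+1)=E(N,\pi)+E(N-1,\pi)$.
\end{lemma}

\begin{proof}
Delete the cycles of $S$ and contract each of its paths to one point; $r-s$ points remain. Derangements of $M$ containing $S$ correspond to permutations of these $r-s$ points that may have fixed points only at contracted paths (a fixed contracted path is a path closed to a cycle). Sorting by the $i$ contracted paths that are fixed, we obtain the formula. The recursion is Pascal's rule.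
\end{proof}

The values we need, computed by the recursion from $E(N,0)=D_N$, are:
\[
\begin{array}{c|cccc}
N&\pi=0&1&2&3\\\hline
0&1\\
1&0&1\\
2&1&1&2\\
3&2&3&4&6\\
4&9&11&14&18\\
5&44&53&64&78\\
6&265&309&362
\end{array}
\]
A single link lies in $E(r-1,1)=D_{r-1}+D_{r-2}=\frac{D_r}{r-1}$ derangements. A pair of links has $\pi=2$ if it is \emph{separate}, $\pi=1$ if it is \emph{consecutive} (and not a $2$-cycle), and $\pi=0$ if it is a $2$-cycle. By the recursion $E(r-2,0)\le E(r-2,1)\le E(r-2,2)$, and
\begin{equation}\label{eq:E2}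
E(r-2,2)=\frac{D_{r-1}}{r-2}+\frac{D_{r-2}}{r-3}\le\frac{D_{r-1}+D_{r-2}}{r-3}=\frac{D_r}{(r-1)(r-3)} .
\end{equation}

So $N_t(M)$ depends only on $r$ and on the pattern, and isolated points do not matter. To compute $R_s$ we have to know how many $s$-sets of links have $\pi$ paths. We encode these numbers in a polynomial in which a set of $s$ links with $\pi$ paths contributes $w^\pi z^s$. For single components these polynomials are
\begin{align*}
P_1&:\ 1+wz, & C_2&:\ 1+2wz+z^2,\\
P_2&:\ 1+2wz+wz^2, & C_3&:\ 1+3wz+3wz^2+z^3,\\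
P_3&:\ 1+3wz+(2w+w^2)z^2+wz^3, & C_4&:\ 1+4wz+(4w+2w^2)z^2+4wz^3+z^4,
\end{align*}
\begin{align*}
P_4&:\ 1+4wz+(3w+3w^2)z^2+(2w+2w^2)z^3+wz^4,\\
P_5&:\ 1+5wz+(4w+6w^2)z^2+(3w+6w^2+w^3)z^3+(2w+3w^2)z^4+wz^5,\\
C_5&:\ 1+5wz+(5w+5w^2)z^2+(5w+5w^2)z^3+5wz^4+z^5 .
\end{align*}
The polynomial of a pattern is the product over its components. Table~\ref{tab:census} lists the results with four and five links. One obtains $R_s$ from the coefficient of $z^s$ by replacing $w^\pi$ with $E(r-s,\pi)$.

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.1}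
\begin{tabular}{l|l|l|l|l}
pattern&$z^2$&$z^3$&$z^4$&$z^5$\\\hline
$P_4$&$3w+3w^2$&$2w+2w^2$&$w$&\\
$C_2P_2$&$1+w+4w^2$&$2w+2w^2$&$w$&\\
$C_3P_1$&$3w+3w^2$&$1+3w^2$&$w$&\\
$C_4$&$4w+2w^2$&$4w$&$1$&\\
$C_2C_2$&$2+4w^2$&$4w$&$1$&\\\hline
$P_5$&$4w+6w^2$&$3w+6w^2+w^3$&$2w+3w^2$&$w$\\
$C_5$&$5w+5w^2$&$5w+5w^2$&$5w$&$1$\\
$C_4P_1$&$4w+6w^2$&$4w+4w^2+2w^3$&$1+4w^2$&$w$\\
$C_3P_2$&$4w+6w^2$&$1+9w^2$&$2w+3w^2$&$w$\\
$C_2P_3$&$1+2w+7w^2$&$4w+4w^2+2w^3$&$2w+3w^2$&$w$\\
$C_3C_2$&$1+3w+6w^2$&$1+3w+6w^2$&$5w$&$1$\\
$C_2C_2P_1$&$2+8w^2$&$6w+4w^3$&$1+4w^2$&$w$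
\end{tabular}
\caption{Sets of $s$ links with $\pi$ paths, recorded as the coefficient of $w^\pi z^s$, for patterns with four links and one or no path and for patterns with five links and one or no path (isolated points, which count as paths, are omitted from the notation).}
\label{tab:census}
\end{table}

\subsection{Comparison with transpositions}

Let $\tau\in T_2$, $\Delta=\{1,2\}$. A set $M$ containing just one point of $\Delta$ has no links, so only $M\supseteq\Delta$ contributes and
\begin{equation}\label{eq:Ur}
c(\tau)=\binom{n-2}{r-2}U_r,\qquad U_r=D_r-\frac{2D_r}{r-1}+D_{r-2},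
\end{equation}
with $U_4,\dots,U_8=4,24,168,1280,10860$. Let $d\ge3$. A set $M$ with $a\le1$ has $j\ge2>a$ and does not contribute. From now on $\psi(M)=\binom d2\binom a2^{-1}N_j(M)$, and Lemma~\ref{lem:avg} with $e=2$ gives
\begin{equation}\label{eq:crit2}
\text{if $\psi(M)<U_r$ for all $M$ with $a\ge2$, then $c(\sigma)<c(\tau)$.}
\end{equation}

This criterion cannot work for all $r$. For $\sigma\in T_3$ and $|\Delta\cap M|=2$ the pattern is $P_1$, $j=1$, and $\psi(M)=3N_1=\frac{3D_r}{r-1}$. Now
\[
U_r-\frac{3D_r}{r-1}=D_r\,\frac{r-6}{r-1}+D_{r-2}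
\]
is positive for $r\ge6$, but $U_r$ and $\frac{3D_r}{r-1}$ are $24,33$ for $r=5$ and $4,9$ for $r=4$. So for $r=4,5$ and large $n$ the $3$-cycles overtake the transpositions, and we treat these $r$ separately, starting in Section~\ref{ss:r45}.

\begin{lemma}\label{lem:j0n}
Let $r\ge5$, $d\ge3$ and $\Delta\subseteq M$. Then $\psi(M)=N_0<U_r$.
\end{lemma}

\begin{proof}
All of $\Delta$ is available. Suppose $\sigma$ has a cycle of length at least $3$ containing $1\to2\to3\to v$ ($v=1$ or $v=4$). By the Bonferroni inequality and Lemma~\ref{lem:E}, the number of $\varphi$ with $\varphi(1)=2$, $\varphi(2)=3$ or $\varphi(3)=v$ is at least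
\[
\frac{3D_r}{r-1}-2E(r-2,1)-E(r-2,2)=\frac{3D_r}{r-1}-2(D_{r-2}+D_{r-3})-(D_{r-2}+2D_{r-3}+D_{r-4}).
\]
This exceeds $D_r-U_r=\frac{2D_r}{r-1}-D_{r-2}$ if and only if $D_{r-1}>D_{r-2}+4D_{r-3}+D_{r-4}$ (use $\frac{D_r}{r-1}=D_{r-1}+D_{r-2}$). For $r=5$ this is $9>6$. For $r\ge6$ it holds since $D_{r-1}\ge4D_{r-2}+4D_{r-3}$ and $3D_{r-2}>D_{r-4}$. So $N_0<U_r$.

Otherwise $\sigma=(1\,2)(3\,4)\cdots$ is a product of at least two disjoint transpositions. $U_r$ is the number of derangements of $M$ avoiding $1\to2$ and $2\to1$. One of them is the $r$-cycle $3\to4\to1\to5\to2\to\cdots\to3$, where $5$ is any further point of $M$ (here $r\ge5$ is used); it agrees with $\sigma$ at $3$ and is not counted in $N_0$. So $N_0<U_r$.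
\end{proof}

If $r=n\ge5$, the only set is $M=[n]\supseteq\Delta$, and so $T_2$ is exactly the set of maximizers of $c$ on $S_n\setminus\{1\}$.

\subsection{The case $r\ge7$}

\begin{proposition}\label{prop:r7}
Let $k=n$, $r\ge7$ and $d\ge3$. Then $\psi(M)<U_r$ for all $M$ with $a\ge2$.
\end{proposition}

\begin{proof}
The case $j=0$ is Lemma~\ref{lem:j0n}. Let $\rho=U_r/D_r>1-\frac2{r-1}$. So $\rho>\frac34$ for $r\ge9$; moreover $\rho>0.6903$ for $r=7$ and $\rho>0.7321$ for $r=8$.

\emph{$j\ge3$.} We have $N_j\le R_2/\binom j2$, and $R_2\le\binom a2E(r-2,2)$. By \eqref{eq:E2} and $d=a+j\le r+j$,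
\[
\frac{\psi(M)}{D_r}\le\frac{d(d-1)}{j(j-1)(r-1)(r-3)}\le\frac{(r+3)(r+2)}{6(r-1)(r-3)},
\]
because $\frac{(r+j)(r+j-1)}{j(j-1)}=(1+\frac rj)(1+\frac r{j-1})$ decreases in $j$. The right-hand side is $0.625$ for $r=7$, less than $0.53$ for $r=8$, and less than $0.46$ for $r\ge9$; in each case it is less than $\rho$.

\emph{$j=2$.} We may assume $\ell\ge2$. Switching with $t=1,2$ gives $(r-3)N_1\le\ell N_0$ and $2(r-4)N_2\le(\ell-1)N_1$, so
\[
N_2\left[1+\frac{2(r-4)}{\ell-1}+\frac{2(r-3)(r-4)}{\ell(\ell-1)}\right]\le N_2+N_1+N_0\le D_r .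
\]
The resulting bound for $N_2$ increases with $\ell\le a$, so we may put $\ell=a$ and obtain
\[
\frac{\psi(M)}{D_r}\le\frac{(a+1)(a+2)}{a^2+Ba+C},\qquad B=2r-9,\quad C=2(r-3)(r-4).
\]
The derivative in $a$ has the sign of $(B-3)a^2+(2C-4)a+3C-2B>0$. So the bound is at most its value at $a=r$, which is $\frac{(r+1)(r+2)}{5r^2-23r+24}$. This is $\frac{72}{108}<0.67$ for $r=7$, $\frac{90}{160}$ for $r=8$, and at most $\frac12$ for $r\ge9$, since $3r^2-29r+20\ge0$. Again all values are less than $\rho$.

\emph{$j=1$.} Then $\ell=a-1\ge1$, $d=\ell+2$ and $\psi(M)=\frac{\ell+2}\ell N_1$. Let $N_{\ge2}=\sum_{t\ge2}N_t$. Switching gives $(r-3)N_1\le\ell N_0=\ell(D_r-N_{\ge2}-N_1)$, so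
\begin{equation}\label{eq:j1}
\psi(M)\le\frac{\ell+2}{\ell+r-3}\,(D_r-N_{\ge2}).
\end{equation}
The fraction increases with $\ell\le r-1$. For $r\ge9$ it is at most $\frac{r+1}{2r-4}\le\frac{10}{14}<\frac34$. For $r=8$, $\ell\le6$ it is at most $\frac8{11}<\rho$. For $r=7$, $\ell\le2$ it is at most $\frac46<\rho$. In the remaining cases we use $N_{\ge2}\ge R_2-2R_3$ from \eqref{eq:mom2}. Let there be $x_1$ consecutive pairs of links not forming a $2$-cycle and $x_0$ two-cycles. Counting, for each link, its successor, we see $x_1+2x_0\le\ell$.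

\emph{$r=8$, $\ell=7$.} Pairs with $\pi=2,1,0$ lie in $362,309,265$ fillings. So $R_2=21\cdot362-53x_1-97x_0\ge21\cdot362-53\cdot7=7231$, and $R_3\le35\cdot E(5,3)=35\cdot78=2730$. Hence $N_{\ge2}\ge1771$ and $\psi(M)\le\frac9{12}\cdot13062<9798<10860$.

\emph{$r=7$.} Pairs with $\pi=2,1,0$ lie in $64,53,44$ fillings, so $R_2=64\binom\ell2-11x_1-20x_0\ge64\binom\ell2-11\ell$. Triples with $\pi=0,1,2,3$ lie in $9,11,14,18$; so a triple lies in at most $18$ fillings, and in at most $14$ unless its links are pairwise non-consecutive. We have to show $\psi(M)<1280$.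
\begin{itemize}
\item $\ell=3$: $N_{\ge2}\ge159-36=123$, $\psi(M)\le\frac57\cdot1731<1237$.
\item $\ell=4$: $N_{\ge2}\ge340-144=196$, $\psi(M)\le\frac68\cdot1658=1243.5$.
\item $\ell=5$: $N_{\ge2}\ge585-360=225$, $\psi(M)\le\frac79\cdot1629=1267$.
\item $\ell=6$: here the bound $18$ for all triples does not suffice. Consider the graph on the six links in which consecutive links (including those of $2$-cycles) are joined. A cycle $C_q$ of links gives a cycle with $q\ge2$ vertices (an edge for $q=2$), a path $P_q$ with $q\ge1$ gives a path with $q$ vertices, and as $u=1$ at most one component comes from a path of links. So at most one component has size $1$. The number of independent triples, by component sizes, is: $(2,2,2)$: $8$. $(3,3)$: at most $3$, since a triangle has no independent pair, a path on three vertices has one and no independent triple, and at most one component is a path. $(4,2)$: at most $3\cdot2=6$, since a component of size $4$ has two or three independent pairs and no independent triple. $(6)$: $2$ for a cycle, $4$ for a path. $(3,2,1)$: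 the path has size $1$, so the first component is a triangle and the number is $3\cdot2\cdot1=6$. $(5,1)$: the first component is a $5$-cycle, with five independent pairs and no independent triple, so the number is $5$. So there are at most $8$ such triples, $R_3\le14\cdot20+4\cdot8=312$, $N_{\ge2}\ge894-624=270$ and $\psi(M)\le\frac8{10}\cdot1584=1267.2$.
\end{itemize}
All these bounds are less than $1280$.
\end{proof}

\subsection{The case $r=6$, $n\ge7$}

Here $D_6=265$, $U_6=168$. One link lies in $53$ fillings; the numbers of fillings containing given sets of $2,3,4,5$ links are in the rows $N=4,3,2,1$ of the table of $E(N,\pi)$. From Table~\ref{tab:census} and \eqref{eq:mom} we obtain, with $R_1=53\ell$: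
\[
\begin{array}{l|ccc|cc}
\ell=4&R_2&R_3&R_4&N_1&N_2\\\hline
P_4&75&14&1&100&39\\
C_2P_2&76&14&1&98&40\\
C_3P_1&75&14&1&100&39\\
C_4&72&12&1&100&42\\
C_2C_2&74&12&1&96&44
\end{array}
\qquad
\begin{array}{l|cccc|cc}
\ell=5&R_2&R_3&R_4&R_5&N_1&N_2\\\hline
P_5&128&39&8&1&99&49\\
C_5&125&35&5&0&100&50\\
C_4P_1&128&40&9&1&98&52\\
C_3P_2&128&38&8&1&96&52\\
C_2P_3&129&40&8&1&100&47\\
C_3C_2&126&35&5&0&98&51\\
C_2C_2P_1&130&42&9&1&100&48
\end{array}
\]
For instance, $C_2P_3$ has $R_2=9+2\cdot11+7\cdot14=129$, $R_3=4\cdot3+4\cdot4+2\cdot6=40$, $R_4=2\cdot1+3\cdot2=8$, $R_5=1$, so $N_1=265-258+120-32+5=100$ and $N_2=129-120+48-10=47$.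

The condition $\psi(M)<168$ reads $N_j<168\binom a2/\binom{a+j}2$. We check it for $d\ge3$, $a\ge2$; one case, with $d=4$, is left out and treated afterwards. For $j=0$ it is Lemma~\ref{lem:j0n}.

\emph{$j=1$}, so $a=\ell+1$, and we need $N_1<\frac{168\ell}{\ell+2}$. $\ell=1$: $53<56$. $\ell=3$ (need $<100.8$): $P_3$ has $N_1=159-2\cdot36+3\cdot3=96$; $C_3\bullet$ has $159-2\cdot33+3\cdot2=99$; $C_2P_1$ has $159-2\cdot37+3\cdot3=94$. $\ell=4$ (need $<112$) and $\ell=5$ (need $<120$): $N_1\le100$ by the tables. The case $\ell=2$, where $d=4$, is left out.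

\emph{$j=2$}; we use $N_2\le R_2\le14\binom\ell2$.
\begin{itemize}
\item $a=2$ (need $<28$): $N_2\le14$. $a=3$ (need $<50.4$): $N_2\le42$.
\item $a=4$ (need $<67.2$): $N_2\le42$ for $\ell\le3$, and $N_2\le44$ for $\ell=4$ by the table.
\item $a=5$ (need $<80$): $N_2\le42$ for $\ell\le3$; for $\ell=4$ there is one path and $N_2\le44$; for $\ell=5$ ($C_5$, $C_3C_2$) $N_2\le51$.
\item $a=6$ (need $<90$): $N_2\le84$ for $\ell\le4$. For $\ell=5$ there is one path and $N_2\le52$. For $\ell=6$, forget one link; this turns a cycle $C_q$ into $P_{q-1}$ and leaves a pattern of the second table. A filling with exactly two hits still has exactly two hits after forgetting any of the four other links, so $4N_2\le6\cdot52$ and $N_2\le78$.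
\end{itemize}

\emph{$j\ge3$.} Here $N_j\le R_2/\binom j2\le14\binom a2/\binom j2$, so $\psi(M)\le14\binom d2/\binom j2$ with $d=a+j\le6+j$. For $j=3$, $a\le5$ this is at most $14\cdot28/3<131$; for $j=4,5,6$ it is at most $105$, $77$, $61.6$. For $j=3$, $a=6$ the bound is exactly $168$, but $R_2<14\cdot15$, either because $\ell\le5$ or because $\ell=6$ and there are consecutive links; so $\psi(M)<168$.

By \eqref{eq:crit2}, $c(\sigma)<c(\tau)$ for $d=3$ and for $d\ge5$. Let $d=4$, $\nu=n-4\ge3$. Then
\[
c(\tau)=168\binom{\nu+2}4=168\left[\binom\nu4+2\binom\nu3+\binom\nu2\right].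
\]
The sets $M$ with $a=4,3,2$ number $\binom\nu2$, $4\binom\nu3$, $6\binom\nu4$, and have $j=0,1,2$. For a $4$-cycle, $a=4$ gives $N_0<168$ (Lemma~\ref{lem:j0n}); $a=3$ gives the pattern $P_2$ and $N_1=106-2\cdot11=84$; for $a=2$ there is at most one link and $N_2=0$. So
\[
c(\sigma)=N_0\binom\nu2+4\cdot84\binom\nu3<c(\tau).
\]
For $\sigma=(1\,2)(3\,4)$, $a=4$ gives $N_0=265-212+74-12+1=116$; $a=3$ gives $C_2\bullet$ and $N_1=106-2\cdot9=88$; for $a=2$, two of the six pairs are $2$-cycles with $N_2=9$, and the others have no links. So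
\[
c(\tau)-c(\sigma)=52\binom\nu2-16\binom\nu3+150\binom\nu4 ,
\]
which is $140$ for $\nu=3$ and positive for $\nu\ge4$, as $150\binom\nu4=\frac{150(\nu-3)}4\binom\nu3>16\binom\nu3$.

\paragraph{Conclusion for $r\ge6$ and for $r=n=5$.} In these cases $T_2$ is the set of maximizers of $c$ on $S_n\setminus\{1\}$. So $X$ preserves the relation $x^{-1}y\in T_2$, and $G^+\le X\le\mathrm{Aut}(\mathrm{Cay}(S_n,T_2))=G^+$ by Lemma~\ref{lem:B}.

\subsection{The counts for $r=4$ and $r=5$}\label{ss:r45}

Sorting \eqref{eq:c} by $A=\Delta\cap M$ we have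
\begin{equation}\label{eq:sum}
c(\sigma)=\sum_{a}\binom{n-d}{r-a}\sum_{A\subseteq\Delta,\,|A|=a}N_{d-a}(A),
\end{equation}
where $N_t(A)$ depends only on $r$ and the pattern of $A$. Only $d\le2r$ matters, since $a\ge d-a$ and $a\le r$. Table~\ref{tab:mult} lists the patterns of the sets $A$ for $3\le d\le6$ that have at least $d-a$ links; the others do not contribute.

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.1}
\begin{tabular}{l|l|l|l|l}
$\sigma$&$a=5$&$a=4$&$a=3$&$a=2$\\\hline
$T_3$&&&$C_3$&$3P_1$\\
$T_{22}$&&$C_2C_2$&$4\,C_2\bullet$&$2C_2$\\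
$T_4$&&$C_4$&$4P_2$&--\\
$T_5$&$C_5$&$5P_3$&$5P_2$&\\
$T_{32}$&$C_3C_2$&$3\,C_2P_1,\ 2\,C_3\bullet$&$C_3,\ 3\,C_2\bullet$&\\
$T_6$&$6P_4$&$6P_3,\ 6\,P_2\bullet,\ 3\,P_1P_1$&--&\\
$T_{42}$&$4\,C_2P_2,\ 2\,C_4\bullet$&$C_4,\ 8\,P_2\bullet,\ 4\,C_2P_1,\ 2\,C_2{\bullet}{\bullet}$&--&\\
$T_{33}$&$6\,C_3P_1$&$6\,C_3\bullet,\ 9\,P_1P_1$&$2C_3$&\\
$T_{222}$&$6\,C_2C_2\bullet$&$3\,C_2C_2,\ 12\,C_2{\bullet}{\bullet}$&--&
\end{tabular}
\caption{Patterns of the $a$-subsets $A$ of the support of $\sigma$, with multiplicities; patterns with fewer than $d-a$ links are omitted, as is $a=6$, which does not occur for $r\le5$. An entry is blank if $a>d$ or $a<d-a$, and a dash means that no $a$-subset has $d-a$ links. For example, deleting two points from a $6$-cycle leaves $P_3$, $P_2\bullet$ or $P_1P_1$ according to their distance $1,2,3$.}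
\label{tab:mult}
\end{table}

From the polynomials of the patterns and the values of $E$ we get the numbers in Table~\ref{tab:N}. For $r=5$ a link lies in $11$ fillings, pairs with $\pi=0,1,2$ in $2,3,4$, triples with $\pi=0,1,2$ in $1,1,2$, quadruples with $\pi=0,1$ in $0,1$, five links in $1$. For $r=4$ a link lies in $3$ fillings, pairs with $\pi=0,1,2$ in $1,1,2$, triples in $\pi$, four links in $1$. As a check, each list $N_0,N_1,\dots$ has sum $D_5=44$ or $D_4=9$.

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.1}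
\begin{tabular}{l|l|l||l|l}
&\multicolumn{2}{c||}{$r=5$}&\multicolumn{2}{c}{$r=4$}\\
pattern&$R_1,R_2,\dots$&$N_0,N_1,\dots$&$R_1,R_2,\dots$&$N_0,N_1,\dots$\\\hline
$P_1$&$11$&$33,11$&$3$&$6,3$\\
$C_2$&$22,2$&$24,18,2$&$6,1$&$4,4,1$\\
$P_2$&$22,3$&$25,16,3$&$6,1$&$4,4,1$\\
$P_1P_1$&$22,4$&$26,14,4$&$6,2$&$5,2,2$\\
$C_3$&$33,9,1$&$19,18,6,1$&$9,3,0$&$3,3,3,0$\\
$P_3$&$33,10,1$&$20,16,7,1$&$9,4,1$&$3,4,1,1$\\
$C_2P_1$&$33,10,1$&$20,16,7,1$&$9,5,1$&$4,2,2,1$\\
$C_4$&$44,20,4,0$&$16,16,8,4,0$&$12,8,4,1$&$2,4,2,0,1$\\
$C_2C_2$&$44,20,4,0$&$16,16,8,4,0$&$12,10,4,1$&$4,0,4,0,1$\\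
$P_2P_1$&$33,11,2$&$20,17,5,2$&&\\
$P_4$, $C_2P_2$&$44,21,6,1$&$16,16,9,2,1$&&\\
$C_3P_1$&$44,21,7,1$&$15,19,6,3,1$&&\\
$C_5$&$55,35,15,5,1$&$13,15,10,5,0,1$&&\\
$C_3C_2$&$55,35,16,5,1$&$12,18,7,6,0,1$&&
\end{tabular}
\caption{Moments and numbers of hits for $r=5$ and $r=4$ (isolated points omitted). The last five rows need five points and do not occur for $r=4$.}
\label{tab:N}
\end{table}

In the remaining sections $\nu=n-4$.

\subsection{The case $r=5$, $n\ge6$}

Inserting Tables~\ref{tab:mult} and \ref{tab:N} in \eqref{eq:sum} we obtain the following values; the second column gives the inner sums of \eqref{eq:sum}.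
\[
\renewcommand{\arraystretch}{1.15}
\begin{array}{l|l|l}
\sigma&\text{contributions of the sets $A$}&c(\sigma)\\\hline
T_2&24\binom{n-2}3\ \text{by \eqref{eq:Ur}}&24\binom\nu3+48\binom\nu2+24\nu\\
T_3&a=3{:}\ 19;\ a=2{:}\ 3\cdot11&33\binom\nu3+52\binom\nu2+19\nu\\
T_{22}&a=4{:}\ 16;\ a=3{:}\ 4\cdot18;\ a=2{:}\ 2\cdot2&4\binom\nu3+72\binom\nu2+16\nu\\
T_4&a=4{:}\ 16;\ a=3{:}\ 4\cdot16&64\binom\nu2+16\nu\\
T_5&a=5{:}\ 13;\ a=4{:}\ 5\cdot16;\ a=3{:}\ 5\cdot3&13+80(\nu-1)+15\binom{\nu-1}2\\
T_{32}&a=5{:}\ 12;\ a=4{:}\ 3\cdot16+2\cdot18;\ a=3{:}\ 6+3\cdot2&12+84(\nu-1)+12\binom{\nu-1}2\\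
T_6&a=5{:}\ 6\cdot16;\ a=4{:}\ 6\cdot7+6\cdot3+3\cdot4&96+72(\nu-2)\\
T_{42}&a=5{:}\ 4\cdot16+2\cdot16;\ a=4{:}\ 8+8\cdot3+4\cdot7+2\cdot2&96+64(\nu-2)\\
T_{33}&a=5{:}\ 6\cdot19;\ a=4{:}\ 6\cdot6+9\cdot4;\ a=3{:}\ 2\cdot1&114+72(\nu-2)+2\binom{\nu-2}2\\
T_{222}&a=5{:}\ 6\cdot16;\ a=4{:}\ 3\cdot8+12\cdot2&96+48(\nu-2)
\end{array}
\]
For $T_3$ the weights are $\binom{n-3}2=\binom{\nu+1}2$ and $\binom{n-3}3=\binom{\nu+1}3$, and $19\binom{\nu+1}2+33\binom{\nu+1}3$ is the stated value.

For $d\ge7$ we only need bounds. A set $A$ with $a=4$ has $N_3\le4$ and $N_4=0$: the patterns with three or four links on four points are $C_3\bullet$, $P_3$, $C_2P_1$, $C_4$, $C_2C_2$. A set $A$ with $a=5$ has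
\[
N_2\le10,\qquad N_3\le6,\qquad N_4\le1,\qquad N_5\le1 .
\]
For three or more links this is read off from Table~\ref{tab:N}, since five points carry only the patterns listed there, up to isolated points; with at most two links $N_2\le4$. So $c(\sigma)$ is at most
\[
21\cdot10+35\cdot4(\nu-3)=210+140(\nu-3)\ (d=7),\quad 56\cdot6=336\ (d=8),\quad 126\ (d=9),\quad 252\ (d=10),
\]
and $c(\sigma)=0$ for $d>10$.

\emph{$n=6$.} In the order of the table the values are $96,90,104,96,93,96,96,96,114,96$. So $T_3$ is the set of $\sigma\ne1$ with $c(\sigma)=90$.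

\emph{$n=7$.} The values are $240,246,268,240,188,192,168,160,186,144$, and $c(\sigma)\le210$ for $d=7$. So $T_3$ is the set of $\sigma\ne1$ with $c(\sigma)=246$.

\emph{$n\ge8$}, that is, $\nu\ge4$. We show that $T_3$ is the set of maximizers of $c$ on $S_n\setminus\{1\}$. We have
\begin{align*}
c(T_3)-c(T_2)&=9\tbinom\nu3+4\tbinom\nu2-5\nu>0\quad\text{as }4\tbinom\nu2\ge6\nu,\\
c(T_3)-c(T_{22})&=29\tbinom\nu3-20\tbinom\nu2+3\nu=\tbinom\nu2\left(\tfrac{29(\nu-2)}3-20\right)+3\nu>0,\\
c(T_3)-c(T_4)&=33\tbinom\nu3-12\tbinom\nu2+3\nu=\tbinom\nu2\bigl(11(\nu-2)-12\bigr)+3\nu>0 ;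
\end{align*}
the second difference is $8$ for $\nu=4$, and for $\nu\ge5$ the bracket is positive. The other classes are bounded by $13+84(\nu-1)+15\binom{\nu-1}2$ ($d=5$), $114+72(\nu-2)+2\binom{\nu-2}2$ ($d=6$), $210+140(\nu-3)$ ($d=7$) and $336$ ($d\ge8$). At $\nu=4$ these bounds are $310,260,350,336$, while $c(T_3)=520$. When $\nu$ increases by one, $c(T_3)$ increases by $33\binom\nu2+52\nu+19$, which is at least $425$ and exceeds the increments $84+15(\nu-1)$, $72+2(\nu-2)$, $140$, $0$ of the bounds.

In all cases $X$ preserves the relation $x^{-1}y\in T_3$, and $X=G^+$ by Corollary~\ref{cor:D}.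

\subsection{The case $r=4$, $n\ne6$}

From \eqref{eq:Ur}, \eqref{eq:sum} and the tables we obtain, for all $n\ge4$ for which the classes exist,
\begin{align*}
c(T_2)&=4\tbinom{\nu+2}2=2\nu^2+6\nu+4,&
c(T_3)&=3(\nu+1)+9\tbinom{\nu+1}2=\tfrac92\nu^2+\tfrac{15}2\nu+3,\\
c(T_{22})&=4+4\cdot4\nu+2\tbinom\nu2=\nu^2+15\nu+4,&
c(T_4)&=2+4\cdot4\nu=2+16\nu,\\
c(T_5)&=5\cdot4+5(\nu-1)=15+5\nu,&
c(T_{32})&=(3\cdot2+2\cdot3)+(3+3)(\nu-1)=6+6\nu,
\end{align*}
\begin{align*}
c(T_6)&=6\cdot1+6\cdot1+3\cdot2=18,&c(T_{42})&=2+8\cdot1+4\cdot2+2\cdot1=20,\\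
c(T_{33})&=6\cdot3+9\cdot2=36,&c(T_{222})&=3\cdot4+12\cdot1=24;
\end{align*}
the sets with $a=3$ contribute nothing for $d=6$, since $C_3$ has $N_3=0$. For $d=7,8$ only $a=4$ counts, and a set of four points has $N_3\le1$, $N_4\le1$. So $c\le35$ for $d=7$ and $c\le70$ for $d=8$, and $c=0$ for $d>8$.

\emph{$n=4$.} This is the example of Section~\ref{ss:idea}: the non-neighbors of $1$ are $1$, $T_2$ and $T_3$, with $c(T_2)=4$, $c(T_3)=3$. So $T_2$ is recovered and $X=G^+$ by Lemma~\ref{lem:B}.

\emph{$n=5$.} The classes $\ne1$ not adjacent to $1$ are $T_2,T_3,T_5,T_{32}$, with $c=12,15,20,12$. So $T_3$ is recovered and $X=G^+$ by Corollary~\ref{cor:D}.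

\emph{$n\ge7$}, that is, $\nu\ge3$. Then $T_3$ is the set of maximizers of $c$ on $S_n\setminus\{1\}$: the differences
\[
c(T_3)-c(T_{22})=\tfrac72\nu^2-\tfrac{15}2\nu-1,\qquad c(T_3)-c(T_4)=\tfrac92\nu^2-\tfrac{17}2\nu+1
\]
are positive for $\nu\ge3$; $c(T_2)$, $15+5\nu$ and $6+6\nu$ are evidently smaller than $c(T_3)$; $c(T_3)\ge66$ exceeds the values for $d=6,7$; and for $n\ge8$, where $d=8$ occurs, $c(T_3)\ge105>70$. So $X=G^+$ by Corollary~\ref{cor:D}.

\subsection{The graph $A(6,6,4)$}

For $n=6$, $r=4$ the formulas of the preceding section give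
\[
\begin{array}{c|cccccccccc}
&T_2&T_{222}&T_3&T_{33}&T_6&T_{32}&T_{22}&T_4&T_5&T_{42}\\\hline
c&24&24&36&36&18&18&38&34&25&20
\end{array}
\]
The coincidences have a reason. We recall that $S_6$ has outer automorphisms and that $|\mathrm{Aut}(S_6)|=1440$; let $\omega$ be an outer automorphism. It preserves $A_6$. The class $T_{22}$ is the only class of size $45$, and $T_4$ is the only class of odd elements of size $90$. So $\omega$ preserves $\mathcal C_4=T_4\cup T_{22}$, and $\omega\in X$.

We claim $\omega(T_2)=T_{222}$. The only classes of size $15$ are $T_2$ and $T_{222}$. If $\omega(T_2)=T_2$, then $\omega$ would be an automorphism of $\mathrm{Cay}(S_6,T_2)$ fixing $1$; by Lemma~\ref{lem:B} it would be a conjugation or a conjugation composed with $\iota$. The latter reverses products and is not a homomorphism, so $\omega$ would be inner, a contradiction. In particular, $\omega\notin G^+$, because elements of $G^+$ fixing $1$ preserve $T_2$.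

Conversely, we show that $X$ is no larger than $\langle G^+,\omega\rangle$. It preserves the relations $x^{-1}y\in P:=T_2\cup T_{222}$ ($c=24$) and $x^{-1}y\in Q:=T_3\cup T_{33}$ ($c=36$). For a vertex $g$ consider the graph on the set $gP$ of its $P$-neighbors whose edges are given by $Q$; vertices $ga,gb$ are joined in it if $ab\in Q$.
\begin{itemize}
\item The product of two distinct elements of $T_2$ is in $T_{22}$ or in $T_3$, according as they commute or not. So the $Q$-graph on $gT_2$ is $L(K_6)$, which is connected.
\item Elements of $T_{222}$ are perfect matchings of six points. The union of two distinct ones is either a $4$-cycle and a double edge, and the product is in $T_{22}$, or a $6$-cycle, and the product is in $T_{33}$. So the $Q$-graph on $gT_{222}$ is given by the non-commuting pairs, and via $\omega$ it is again isomorphic to $L(K_6)$.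
\item The product of an element $(i\,j)$ of $T_2$ and an element of $T_{222}$ is in $T_{22}$ if $\{i,j\}$ is an edge of the matching, and in $T_{42}$ otherwise. So there are no $Q$-edges between $gT_2$ and $gT_{222}$.
\end{itemize}
Thus the components are $gT_2$ and $gT_{222}$, and $\theta\in X$ at each vertex $g$ either preserves or interchanges the two types $T_2,T_{222}$ of $P$-edges. Since an edge has the same type seen from both ends, the choice is the same at both ends of each $P$-edge. As $\mathrm{Cay}(S_6,P)$ is connected, the choice is the same everywhere. The $\theta\in X$ preserving types form a subgroup of index at most $2$ which contains $G^+$ and is contained in $\mathrm{Aut}(\mathrm{Cay}(S_6,T_2))=G^+$ (Lemma~\ref{lem:B}). As $\omega\in X\setminus G^+$, we conclude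
\[
X=\langle G^+,\omega\rangle,\qquad|X|=2|G^+|=2\cdot720\cdot1440 .
\]

It remains to identify $X$. The maps $f\mapsto g\beta(f)$ with $g\in S_6$, $\beta\in\mathrm{Aut}(S_6)$ lie in $X$ and form a group $Y$ of order $720\cdot1440$; it does not contain $\iota$, which is not of this form since $g=1$ would follow and $\iota$ is not a homomorphism. So $Y$ has index $2$ in $X$ and $X=Y\rtimes\langle\iota\rangle$. Write $\lambda_g$ for conjugation by $g$, and assign to $f\mapsto g\beta(f)$ the pair $(\lambda_g\beta,\beta)$. This is a homomorphism: the composite of $f\mapsto g_2\beta_2(f)$ followed by $f\mapsto g_1\beta_1(f)$ is $f\mapsto g_1\beta_1(g_2)\,\beta_1\beta_2(f)$, and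
\[
\lambda_{g_1\beta_1(g_2)}\beta_1\beta_2=\lambda_{g_1}\beta_1\,\lambda_{g_2}\beta_2 .
\]
It is injective since $S_6$ has trivial center, and its image is the set of all $(\gamma,\beta)$ with $\gamma\beta^{-1}$ inner. Conjugation by $\iota$ turns $f\mapsto g\beta(f)$ into $f\mapsto\beta(f)g^{-1}=g^{-1}\lambda_g\beta(f)$, whose pair is $(\beta,\lambda_g\beta)$: the coordinates are interchanged. Hence
\[
X\cong\{(\beta,\gamma)\in\mathrm{Aut}(S_6)^2:\beta\equiv\gamma\bmod\mathrm{Inn}(S_6)\}\rtimes C_2 ,
\]
and the proof of Theorem~\ref{thm:main} is complete.\qed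

\begin{thebibliography}{9}
\bibitem{Pan} Junyao Pan, \emph{Automorphism group of the graph $A(n,k,r)$}, arXiv:2407.19745 (2024).
\end{thebibliography}

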